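\title{The Grothendieck group of $\mathbb Z/2$-graded complexes with finite length homology over a regular local ring}

\begin{abstract}
Let $(Q,\mathfrak m)$ be a regular local ring. The Grothendieck group of bounded complexes of finitely generated projective $Q$-modules with homology supported in $\{\mathfrak m\}$ is infinite cyclic, generated by the Koszul complex. We show that the analogous statement for $\mathbb Z/2$-graded complexes holds exactly when $\dim Q\le 2$. When $\dim Q\ge 3$ the group is not finitely generated, in equal and in mixed characteristic. The obstruction is a homomorphism to a top \v{C}ech cohomology module, built from local contractions, derivations and the supertrace. It vanishes on folded $\mathbb Z$-graded complexes, but not on Koszul complexes whose differential is twisted by a cubic term.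
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, $(Q,\mathfrak m)$ is a regular local ring with residue field $k$, and $n=\dim Q$. A \emph{$\mathbb Z/2$-graded complex} over $Q$ is a pair of finite rank free modules with maps
\[
X=\bigl(X^0\xrightarrow{\ d^0\ }X^1\xrightarrow{\ d^1\ }X^0\bigr),\qquad d^1d^0=0,\quad d^0d^1=0 .
\]
We also view $X$ as the module $X^0\oplus X^1$ with the odd endomorphism $d=d^0+d^1$, which has $d^2=0$. The homology of $X$ is $H^0(X)=\ker d^0/\operatorname{im}d^1$ and $H^1(X)=\ker d^1/\operatorname{im}d^0$. Let $\mathrm{mf}^{\mathfrak m}(Q,0)$ be the category of those $X$ whose homology is supported in $\{\mathfrak m\}$, that is, $H^0(X)$ and $H^1(X)$ have finite length; the notation records that $X$ is a matrix factorization of the element $0$. Morphisms are even maps commuting with $d$, and two morphisms are homotopic if they differ by $dh+hd$ with $h$ odd. The homotopy category $[\mathrm{mf}^{\mathfrak m}(Q,0)]$ is triangulated (shifts and cones are recalled in Section~\ref{sec:prelim}). Its Grothendieck group $K_0(\mathrm{mf}^{\mathfrak m}(Q,0))$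 is the free abelian group on isomorphism classes of objects modulo $[X]=[X']+[X'']$ for each distinguished triangle $X'\to X\to X''\to X'[1]$. Thus homomorphisms out of $K_0$ are the invariants of complexes that are additive on triangles.

One such invariant is the Euler characteristic
\[
\chi(X)=\ell(H^0(X))-\ell(H^1(X)).
\]
It is additive because a triangle gives a $6$-periodic exact sequence of homology modules, and the alternating sum of lengths around an exact hexagon is zero.

The simplest objects come from $\mathbb Z$-graded complexes. The \emph{folding} of a bounded complex $(P^\bullet,\partial)$ of finite free modules has even part $\bigoplus_iP^{2i}$, odd part $\bigoplus_iP^{2i+1}$ and differential induced by $\partial$. Let $K$ be the folding of the Koszul complex on a regular system of generators of $\mathfrak m$, placed so that its homology $k$ is even; the other placement changes $[K]$ only by a sign. Since $\chi(K)=1$,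
\begin{equation}\label{eq:split}
K_0(\mathrm{mf}^{\mathfrak m}(Q,0))=\mathbb Z[K]\oplus\ker\chi,\qquad \mathbb Z[K]\cong\mathbb Z .
\end{equation}

It is known that the Grothendieck group $K_0^{\mathfrak m}(Q)$ of bounded $\mathbb Z$-graded complexes of finitely generated projective $Q$-modules with homology supported in $\{\mathfrak m\}$ is free abelian of rank one, generated by the Koszul complex. The following question comes from Brown, Miller, Thompson and Walker~\cite{BMTW}: \emph{is $K_0(\mathrm{mf}^{\mathfrak m}(Q,0))$ free abelian of rank one, generated by $[K]$?} By \eqref{eq:split} this asks whether $\ker\chi=0$.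

\begin{theorem}\label{thm:main}
Let $(Q,\mathfrak m)$ be a regular local ring of dimension $n$.
\begin{enumerate}
\item[(A)] If $n\le2$, then $K_0(\mathrm{mf}^{\mathfrak m}(Q,0))$ is free of rank one, generated by $[K]$.
\item[(B)] If $n\ge3$, then $\ker\chi\ne0$. So $K_0(\mathrm{mf}^{\mathfrak m}(Q,0))$ is not generated by $[K]$ and is not isomorphic to $\mathbb Z$. In fact it is not finitely generated.
\end{enumerate}
If $n\ge 3$, $Q$ contains a field and $\mathfrak m=(x_1,\dots,x_n)$, an object whose class is not in $\mathbb Z[K]$ is the exterior algebra $\Lambda_Q(e_1,\dots,e_n)$, graded by parity, with differential $\sum_ix_i\iota_i+\iota_1\iota_2\iota_3$, where $\iota_i$ is contraction against $e_i^*$.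
\end{theorem}

One would guess that the answer is yes by imitating the $\mathbb Z$-graded argument. If $P$ is bounded and $H^s(P)$ is its lowest nonzero homology module, then $\cdots\to P^{s-1}\to\ker\partial^s$ is a resolution of $H^s(P)$. So a finite free resolution $F$ of $H^s(P)$ maps to $P$ inducing an isomorphism on $H^s$, and the cone has one nonzero homology module fewer. Induction reduces $[P]$ to classes of resolutions, and these are multiples of the Koszul class.

A $\mathbb Z/2$-graded complex has no lowest degree. To map the folding of a resolution $F$ of $H^0(X)$ to $X$, we need maps $\varphi_i$ from $F_i$ to $X^0$ or $X^1$, according to the parity of $i$, with $d\varphi_0=0$ and $d\varphi_i=\varphi_{i-1}\partial$. The maps $\varphi_0$ and $\varphi_1$ exist. Next, $\varphi_1\partial$ takes values in cycles, and $\varphi_2$ exists only if the induced map $F_2\to H^1(X)$ is zero. After that, $\varphi_3$ exists only if a map $F_3\to H^0(X)$ is zero. For $n\le1$ we may take $F_2=0$, and there is no obstruction. For $n=2$ the obstruction links the two \emph{different} modules $H^0(X)$ and $H^1(X)$, and Section~\ref{sec:A}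 removes it by enlarging $H^1(X)$. For $n\ge3$ there is room for an obstruction linking $H^0(X)$ to \emph{itself}. The term $\iota_1\iota_2\iota_3$ in Theorem~\ref{thm:main}, which moves three steps along the Koszul complex, is of this kind.

The absence of a proof along these lines does not show that $\ker\chi\neq0$; for that we need an additive invariant that vanishes on $K$. Section~\ref{sec:twisted} computes a candidate by hand for $n=3$, Section~\ref{sec:rho} proves that it is well defined and additive, and Sections~\ref{sec:value}--\ref{sec:B} evaluate it and finish the proof of~(B).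

\section{Cones, additive functions and folded resolutions}\label{sec:prelim}

The shift $X[1]$ has the parities of $X$ exchanged and differential $-d$. The cone of a morphism $f\colon X\to Y$ is $Y\oplus X[1]$ with differential $\left(\begin{smallmatrix}d_Y&f\\0&-d_X\end{smallmatrix}\right)$. The distinguished triangles are those isomorphic in the homotopy category to some $X\xrightarrow{f}Y\to\operatorname{cone}(f)\to X[1]$. A complex is \emph{contractible} if $dh+hd=1$ for some odd $h$, called a \emph{contraction}. Contractible complexes are the zero objects, so their class in $K_0$ is $0$, and the cone of a homotopy equivalence is contractible. The triangle $X\to0\to X[1]\to X[1]$ gives $[X[1]]=-[X]$.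

For homogeneous elements of a $\mathbb Z/2$-graded algebra, $[f,g]=fg-(-1)^{|f||g|}gf$ is the graded commutator. An odd additive map $D$ is an \emph{odd derivation} if $D(fg)=D(f)g+(-1)^{|f|}fD(g)$; for odd $c$ the map $[c,-]$ is one. A contraction is an odd $h$ with $[d,h]=1$.

By a \emph{short exact sequence} we mean an exact sequence $0\to X'\to X\to X''\to0$ of $\mathbb Z/2$-graded complexes of finite free modules. It splits in each degree because $X''$ is free. If two of its terms have finite length homology, so does the third, by the periodic homology sequence.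

\begin{lemma}\label{lem:additive}
\begin{enumerate}
\item[(a)] For a short exact sequence in $\mathrm{mf}^{\mathfrak m}(Q,0)$ one has $[X]=[X']+[X'']$.
\item[(b)] Let $\rho$ be a function from the objects of $\mathrm{mf}^{\mathfrak m}(Q,0)$ to an abelian group that is additive on short exact sequences and zero on contractible objects. Then $\rho$ induces a homomorphism on $K_0(\mathrm{mf}^{\mathfrak m}(Q,0))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $X=X'\oplus X''$ as graded modules, so that $d=\left(\begin{smallmatrix}d'&\beta\\0&d''\end{smallmatrix}\right)$. From $d^2=0$ we get $d'\beta=-\beta d''$. So $\beta$ is a morphism $X''[-1]\to X'$, and its cone is $X$. Hence $[X']=[X''[-1]]+[X]=-[X'']+[X]$.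

(b) For $f\colon X\to Y$ the sequence $0\to Y\to\operatorname{cone}(f)\to X[1]\to0$ gives $\rho(\operatorname{cone}f)=\rho(Y)+\rho(X[1])$. Taking $f=\mathrm{id}_X$ gives $\rho(X[1])=-\rho(X)$. Taking $f$ a homotopy equivalence then gives $\rho(Y)=\rho(X)$. So $\rho$ is constant on isomorphism classes in the homotopy category, and $\rho(Y)=\rho(X)+\rho(\operatorname{cone}f)$ for every $f$.
\end{proof}

Since $Q$ is regular, every finitely generated module has a free resolution of finite rank and length at most $n$. For a finite free resolution $F$ of a finite length module, let $F^+$ and $F^-$ be the foldings with $F_0$ even and with $F_0$ odd.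

\begin{lemma}\label{lem:resolution}
If $F$ is a finite free resolution of a finite length module $M$, then $[F^+]=\ell(M)[K]$ and $[F^-]=-\ell(M)[K]$.
\end{lemma}

\begin{proof}
The map that is $1$ on the even part and $-1$ on the odd part is an isomorphism $F^-\cong F^+[1]$, so it suffices to treat $F^+$. Two free resolutions of $M$ are homotopy equivalent, and folding preserves homotopies, so $[F^+]$ depends only on $M$; it is $0$ for $M=0$. If $M\neq0$, choose an exact sequence $0\to M'\to M\to k\to0$. The horseshoe lemma gives a resolution of $M$ that contains a resolution of $M'$ as a subcomplex, with the Koszul complex as quotient. Lemma~\ref{lem:additive}(a) and induction on $\ell(M)$ finish the proof.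
\end{proof}

\section{Dimension at most two}\label{sec:A}

By \eqref{eq:split}, part~(A) says that $[X]\in\mathbb Z[K]$ for every $X$. Put $Z^i=\ker d^i$ and $B^i=\operatorname{im}d^{i-1}$, with indices modulo~$2$.

\subsection*{The case $n\le1$}
Here $Q$ is a field or a discrete valuation ring, so submodules of finite free modules are free. In particular $X^i/Z^i\cong B^{i+1}$ is free, and $X^i=Z^i\oplus S^i$ for some free $S^i$. Since $d$ kills $Z^i$ and maps $S^i$ injectively into $Z^{i+1}$ with cokernel $H^{i+1}(X)$, the complex $X$ is the direct sum of the folded resolutions $S^1\to Z^0$ of $H^0(X)$ and $S^0\to Z^1$ of $H^1(X)$. Lemma~\ref{lem:resolution} gives $[X]\in\mathbb Z[K]$.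

\subsection*{Two resolutions glued end to end}
Let $n=2$. The boundaries need no longer be free, but the cycles are: the sequence $0\to Z^i\to X^i\to X^{i+1}\to\operatorname{coker}d^i\to0$ makes $Z^i$ a second syzygy of a module of projective dimension at most~$2$. So $Z^i$ is projective, hence free. This is the point where $n=2$ enters first. Consequently
\begin{equation}\label{eq:tworesolutions}
0\to Z^1\to X^1\xrightarrow{d}Z^0,\qquad 0\to Z^0\to X^0\xrightarrow{d}Z^1
\end{equation}
are free resolutions of $H^0(X)$ and $H^1(X)$, and the left end of each is the right end of the other. This suggests the following normal form.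

Let $F\colon 0\to F_2\to F_1\to F_0$ and $G\colon 0\to G_2\to G_1\to G_0$ be finite free resolutions of finite length modules $M_0$ and $M_1$, and let $\alpha\colon F_2\to G_0$ and $\beta\colon G_2\to F_0$ be arbitrary maps. Let $W(F,G;\alpha,\beta)$ have even part $F_2\oplus F_0\oplus G_1$, odd part $F_1\oplus G_2\oplus G_0$, and differential
\[
d_W=\partial_F+\partial_G+\alpha+\beta .
\]
Then $d_W^2=0$: the squares of $\partial_F$ and $\partial_G$ vanish, and every other composite vanishes because $d_W$ kills $F_0$ and $G_0$ and has no component into $F_2$ or $G_2$.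

\begin{lemma}\label{lem:normalform}
Let $n=2$ and $X\in\mathrm{mf}^{\mathfrak m}(Q,0)$. Let $F$ and $G$ be the resolutions \eqref{eq:tworesolutions} and $W=W(F,G;-\mathrm{id}_{Z^1},-\mathrm{id}_{Z^0})$. There is a short exact sequence $0\to X\to W\to C\to0$ with $C$ contractible. In particular $[X]=[W]$.
\end{lemma}

\begin{proof}
We have $W^0=Z^1\oplus Z^0\oplus X^0$ and $W^1=X^1\oplus Z^0\oplus Z^1$. For $x\in X^0$, $y\in X^1$, $\zeta^i\in Z^i$,
\[
d_W(\zeta^1,\zeta^0,x)=(\zeta^1,\,0,\,dx-\zeta^1),\qquad d_W(y,\zeta^0,\zeta^1)=(0,\,dy-\zeta^0,\,\zeta^0).
\]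
Define $\varphi(x)=(dx,0,x)$ and $\varphi(y)=(y,dy,0)$. Then $d_W\varphi(x)=(dx,0,0)=\varphi(dx)$ and $d_W\varphi(y)=(0,0,dy)=\varphi(dy)$, so $\varphi$ is an injective morphism. The surjections
\[
(\zeta^1,\zeta^0,x)\mapsto(\zeta^1-dx,\ \zeta^0),\qquad (y,\zeta^0,\zeta^1)\mapsto(\zeta^0-dy,\ \zeta^1)
\]
have kernel $\varphi(X)$ and identify the cokernel $C$ with $C^0=Z^1\oplus Z^0$, $C^1=Z^0\oplus Z^1$. An even element $(\zeta^1,\zeta^0)$ lifts to $(\zeta^1,\zeta^0,0)$, whose image $(\zeta^1,0,-\zeta^1)$ under $d_W$ projects to $(0,-\zeta^1)$. An odd element $(\zeta^0,\zeta^1)$ lifts to $(0,\zeta^0,\zeta^1)$, whose image $(0,-\zeta^0,\zeta^0)$ projects to $(0,-\zeta^0)$. So in both parities $d_C(s,t)=(0,-s)$, and $h(s,t)=(-t,0)$ is a contraction.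
\end{proof}

If $\alpha=0$, then $F^+$ is a subcomplex of $W$ with quotient $G^-$, and we are done. So we ask how far $\alpha$ can be changed. The answer is that only the class in $\operatorname{Ext}^2_Q(M_0,M_1)$ of the composite $F_2\xrightarrow{\alpha}G_0\xrightarrow{\pi}M_1$ matters; we need the case where this class is zero.

\begin{lemma}\label{lem:killalpha}
If $\pi\alpha=w\partial_F$ for some $w\colon F_1\to M_1$, then $W(F,G;\alpha,\beta)\cong W(F,G;0,\beta)$.
\end{lemma}

\begin{proof}
Lift $-w$ to $u\colon F_1\to G_0$. Then $\pi(\alpha+u\partial_F)=0$, so $\alpha+u\partial_F=\partial_Gv$ for some $v\colon F_2\to G_1$, because $F_2$ is free. Let $\nu$ be the even endomorphism of $W$ with components $u$ and $v$. Its image lies in $G_0\oplus G_1$, the differential maps $G_0\oplus G_1$ into $G_0$, and $\nu$ kills every $G_i$. So $\nu^2=0$ and $\nu d_W\nu=0$. The only component of $d_W$ into $F_1\oplus F_2$ is $\partial_F\colon F_2\to F_1$, so $\nu d_W=u\partial_F$. The only component of $d_W$ out of $G_0\oplus G_1$ is $\partial_G\colon G_1\to G_0$, so $d_W\nu=\partial_Gv$. Therefore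
\[
(1+\nu)\,d_W\,(1+\nu)^{-1}=(1+\nu)\,d_W\,(1-\nu)=d_W+u\partial_F-\partial_Gv=d_W-\alpha ,
\]
and $1+\nu$ is the required isomorphism.
\end{proof}

The class of $\pi\alpha$ need not vanish, but it vanishes after $M_1$ is enlarged, and enlarging $M_1$ changes $W$ only by a folded resolution.

\begin{proposition}\label{prop:W}
Let $n=2$. Each $W=W(F,G;\alpha,\beta)$ has finite length homology, and $[W]=(\ell(M_0)-\ell(M_1))[K]$.
\end{proposition}

\begin{proof}
Let $E$ be the injective hull of $k$. A finite length module embeds in some $E^r$, and every element of $E$ is killed by a power of $\mathfrak m$. Fix $M_1\subset E^r$. Since $E^r$ is injective and $\partial_F\colon F_2\to F_1$ is injective, $\pi\alpha$ extends to a map $w\colon F_1\to E^r$. The module $M_1'=M_1+w(F_1)$ is finitely generated and killed by a power of $\mathfrak m$, so it has finite length.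

Let $G''$ be a finite free resolution of $M''=M_1'/M_1$ of length at most $2$; here $n=2$ is used again. The horseshoe lemma gives a resolution $G'$ of $M_1'$, with augmentation $\pi'$ and terms $G_i'=G_i\oplus G_i''$, such that the inclusion $j\colon G\to G'$ is a chain map lifting $M_1\subset M_1'$ with cokernel $G''$. Extend $\beta$ by zero on $G''_2$ to $\beta'\colon G'_2\to F_0$, so that $\beta'j_2=\beta$, and put $W'=W(F,G';j_0\alpha,\beta')$. The map $\mathrm{id}_F\oplus j\colon W\to W'$ commutes with the differentials: on $F_2$ both composites are $\partial_F+j_0\alpha$, on $G_2$ both are $j_1\partial_G+\beta$, and on the other summands this holds because $\mathrm{id}_F$ and $j$ are chain maps. Its cokernel is $(G'')^-$, since $j_0\alpha$ and $\beta'$ take values in the image.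

Now $\pi'j_0\alpha=\pi\alpha=w\partial_F$ with $w\colon F_1\to M_1'$, so $W'\cong W(F,G';0,\beta')$ by Lemma~\ref{lem:killalpha}. We thus have short exact sequences
\[
0\to F^+\to W'\to (G')^-\to0,\qquad 0\to W\to W'\to(G'')^-\to0 .
\]
So $W'$ and then $W$ have finite length homology, and Lemmas~\ref{lem:additive} and~\ref{lem:resolution} give $[W]=\bigl(\ell(M_0)-\ell(M_1')+\ell(M'')\bigr)[K]$.
\end{proof}

Lemma~\ref{lem:normalform} and Proposition~\ref{prop:W} give $[X]\in\mathbb Z[K]$ for $n=2$. This proves Theorem~\ref{thm:main}(A).

\section{Twisted Koszul complexes and the case $n=3$}\label{sec:twisted}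

Let $n\ge3$, let $S$ be a commutative ring and $a=(a_1,\dots,a_n)$ a sequence in $S$. The exterior algebra $\Lambda=\Lambda_S(e_1,\dots,e_n)$ has basis $e_I=e_{i_1}\cdots e_{i_r}$ for subsets $I=\{i_1<\dots<i_r\}$ of $\{1,\dots,n\}$, and it is graded by the parity of $r$. Let $\varepsilon_i$ be left multiplication by $e_i$. Let $\iota_i$ be the contraction, which sends $e_I$ to $(-1)^{t-1}e_{I\setminus\{i\}}$ if $i=i_t$ and to $0$ if $i\notin I$. These operators are odd, $\varepsilon_i^2=\iota_i^2=0$, $[\varepsilon_i,\iota_i]=1$, and all other pairs among them anticommute. The folded Koszul complex on $a$ is $(\Lambda,\sum_ia_i\iota_i)$. The \emph{twisted Koszul complex} is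
\[
T(a)=\Bigl(\Lambda,\ d=\sum_ia_i\iota_i+\iota_1\iota_2\iota_3\Bigr).
\]

\begin{lemma}\label{lem:twisted}
One has $d^2=0$. Over $S_{a_i}$ put
\[
\mu_1=-\frac{\iota_2\iota_3}{a_1},\qquad\mu_2=\frac{\iota_1\iota_3}{a_2},\qquad\mu_3=-\frac{\iota_1\iota_2}{a_3},\qquad \mu_i=0\ \ (i\ge4),\qquad h_i=\frac{\varepsilon_i}{a_i}(1+\mu_i).
\]
Then $[d,h_i]=1$ and $h_i^2=0$. If $S$ is Noetherian local and $a$ is a system of parameters, then $T(a)$ has finite length homology.
\end{lemma}

\begin{proof}
The summands of $d$ are multiples of odd monomials in the $\iota$'s. These have square zero and anticommute, so $d^2=0$. The odd derivation $[\varepsilon_i,-]$ sends $\iota_i$ to $1$ and the other $\iota_j$ to $0$. Hence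
\[
[d,\varepsilon_1]=a_1+\iota_2\iota_3,\quad[d,\varepsilon_2]=a_2-\iota_1\iota_3,\quad[d,\varepsilon_3]=a_3+\iota_1\iota_2,\quad[d,\varepsilon_i]=a_i\ \ (i\ge4),
\]
that is, $[d,\varepsilon_i]=a_i(1-\mu_i)$ for all $i$. An even monomial in the $\iota$'s commutes with $d$, and $\mu_i^2=0$, so $[d,h_i]=(1-\mu_i)(1+\mu_i)=1$. Since $\mu_i$ is even and does not involve $\iota_i$, it commutes with $\varepsilon_i$, and $h_i^2=0$ follows from $\varepsilon_i^2=0$. Finally, the homology is finitely generated and vanishes after inverting any $a_i$, so it is killed by a power of each $a_i$.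
\end{proof}

\begin{example}\label{ex:three}
Let $n=3$, $\mathfrak m=(x_1,x_2,x_3)$ and $x=(x_1,x_2,x_3)\in Q^3$. In $T(x)$,
\[
d(e_1e_2e_3)=x_1\,e_2e_3+x_2\,e_3e_1+x_3\,e_1e_2-1 .
\]
The coefficient of $1$ is a unit, so $e_1e_2e_3$ and $d(e_1e_2e_3)$ span a contractible subcomplex with free quotient $Y$, and $[T(x)]=[Y]$. Take the bases $e_2e_3,e_3e_1,e_1e_2$ of $Y^0$ and $e_1,e_2,e_3$ of $Y^1$. In $Y^0$ the element $1$ becomes the vector $x$, and $d(e_i)=x_i\cdot1$, while $d(e_2e_3)=x_2e_3-x_3e_2$ and cyclically. So
\[
Y=\Bigl(Q^3\xrightarrow{\ v\,\mapsto\, v\times x\ }Q^3\xrightarrow{\ w\,\mapsto\,(w\cdot x)\,x\ }Q^3\Bigr):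
\]
it is the Koszul complex $Q\to Q^3\to Q^3\to Q$ with its two ends glued together. Exactness of the Koszul complex says that $\ker(v\mapsto v\times x)=Qx$ and that $\{w: w\cdot x=0\}$ is the image of $v\mapsto v\times x$. Hence $H^0(Y)=Qx/\mathfrak mx\cong k$ and $H^1(Y)=0$, the same homology as $K$. But $Y$ is not homotopy equivalent to $K$: both have zero differential after tensoring with $k$, and the ranks are $3+3$ and $4+4$. The argument of Section~\ref{sec:A} does not start, since $Z^1=\{w:w\cdot x=0\}$ is the second syzygy of $k$, which is not free because $k$ has projective dimension~$3$.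
\end{example}

To separate $[T(x)]$ from $[K]$ we need more than homology. What remains is the way in which the complex is contractible away from $\mathfrak m$: there is a contraction $h_i$ where $x_i$ is invertible, and these contractions do not agree. To extract a number from them we use the \emph{supertrace}. For an endomorphism $f$ of a $\mathbb Z/2$-graded finite free module, $\operatorname{str}(f)$ is the trace of the block $X^0\to X^0$ minus the trace of the block $X^1\to X^1$. It vanishes on odd endomorphisms, and $\operatorname{str}[f,g]=0$ for homogeneous $f,g$, since $\operatorname{tr}(AB)=\operatorname{tr}(BA)$ for rectangular matrices. The product $h_1h_2h_3$ is odd, so it needs an odd partner that commutes with $d$ in the graded sense. Differentiating $d^2=0$ provides one: if $\xi$ is a derivation of the ring and $\xi(d)$ is obtained by applying $\xi$ to the matrix entries of $d$, then $[d,\xi(d)]=0$.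

Take $Q=k[[x_1,x_2,x_3]]$ and $\xi=\partial/\partial x_1$, so that $\xi(d)=\iota_1$ for both $K$ and $T(x)$. For $K$ the contractions are $\varepsilon_i/x_i$, and $h_1h_2h_3\,\xi(d)=\varepsilon_1\varepsilon_2\varepsilon_3\iota_1/(x_1x_2x_3)$ maps $\Lambda^r$ to $\Lambda^{r+2}$. Its supertrace is $0$. For $T(x)$, each factor $\mu_i$ lowers the exterior degree by~$2$, so the terms of $h_1h_2h_3\iota_1$ that preserve the degree are those with exactly one $\mu_i$:
\[
-\frac{\varepsilon_1\iota_2\iota_3\,\varepsilon_2\varepsilon_3\,\iota_1}{x_1^2x_2x_3},\qquad
\frac{\varepsilon_1\varepsilon_2\,\iota_1\iota_3\,\varepsilon_3\,\iota_1}{x_1x_2^2x_3},\qquad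
-\frac{\varepsilon_1\varepsilon_2\varepsilon_3\,\iota_1\iota_2\,\iota_1}{x_1x_2x_3^2}.
\]
The last two vanish, because $\iota_1$ anticommutes with $\iota_2,\iota_3,\varepsilon_3$ and $\iota_1^2=0$. The numerator of the first kills every $e_I$ except $e_1$, and it sends
$e_1\mapsto1\mapsto e_2e_3\mapsto-e_2\mapsto-1\mapsto-e_1$. An eigenvalue $-1$ on an odd basis vector gives supertrace $+1$. So
\[
\operatorname{str}\bigl(h_1h_2h_3\,\xi(d)\bigr)=0\ \text{ for }K,\qquad \operatorname{str}\bigl(h_1h_2h_3\,\xi(d)\bigr)=-\frac1{x_1^2x_2x_3}\ \text{ for }T(x).
\]
These values involve a choice of contractions and of bases. The next section shows that, modulo fractions whose denominator omits one of the variables, a version of this expression is independent of all choices and additive, and that $1/(x_1^2x_2x_3)$ is nonzero in this quotient.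

\section{The invariant $\rho$}\label{sec:rho}

In this section $(R,\mathfrak n)$ is a regular local ring of dimension $n\ge2$, $z_1,\dots,z_n$ is a system of parameters, and $\xi_1,\dots,\xi_m\colon R\to R$ are derivations, that is, additive maps satisfying the Leibniz rule. The case needed later is $n\ge3$, $m=n-2$.

\subsection*{The target}
For an $R$-module $M$, the \v{C}ech complex has terms $\check C^p(M)=\prod_{i_0<\dots<i_p}M_{z_{i_0}\cdots z_{i_p}}$ for $0\le p\le n-1$, and differential $(\check df)_{i_0\dots i_{p+1}}=\sum_t(-1)^tf_{i_0\dots\widehat{i_t}\dots i_{p+1}}$, with $\check d^{\,2}=0$. Put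
\[
\mathcal H=\check C^{n-1}(R)\big/\check d\,\check C^{n-2}(R)=R_{z_1\cdots z_n}\Big/\sum_iR_{z_1\cdots\widehat{z_i}\cdots z_n};
\]
as $R$ is a domain, all these localizations lie in its fraction field. This is the local cohomology module $H^n_{\mathfrak n}(R)$, but we use only the next lemma. A regular local ring is Cohen--Macaulay, so every system of parameters is a regular sequence; this applies to powers of $z_1,\dots,z_n$ taken in any order.

\begin{lemma}\label{lem:H}
Every element of $\mathcal H$ is killed by a power of each $z_i$. For $r\in R$ and $\lambda_1,\dots,\lambda_n\ge1$,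
\[
\frac{r}{z_1^{\lambda_1}\cdots z_n^{\lambda_n}}=0\ \text{ in }\mathcal H\iff r\in(z_1^{\lambda_1},\dots,z_n^{\lambda_n}).
\]
\end{lemma}

\begin{proof}
Multiplying the fraction by $z_i^{\lambda_i}$ removes $z_i$ from the denominator. This gives the first claim, and it gives the implication from right to left on writing $r=\sum_ir_iz_i^{\lambda_i}$. Conversely, suppose the fraction equals $\sum_ir_i/\prod_{j\ne i}z_j^{t}$. Multiplying by $\prod_jz_j^{\lambda_j+t}$ gives $(z_1\cdots z_n)^tr\in(z_1^{\lambda_1+t},\dots,z_n^{\lambda_n+t})$. We cancel the factors $z_i^t$ one at a time. Let $I$ be generated by powers of all $z_j$ with $j\ne i$, and suppose $z_i^ty\in(z_i^{\lambda_i+t})+I$. Then $z_i^t(y-z_i^{\lambda_i}y')\in I$ for some $y'$, and $z_i$ is a nonzerodivisor modulo $I$, so $y\in(z_i^{\lambda_i})+I$. Applying this for $i=1,\dots,n$ in turn gives $r\in(z_1^{\lambda_1},\dots,z_n^{\lambda_n})$.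
\end{proof}

\subsection*{Local contractions}
\begin{lemma}\label{lem:local}
For $X\in\mathrm{mf}^{\mathfrak n}(R,0)$ and each $i$, the complex $X_{z_i}$ is contractible.
\end{lemma}

\begin{proof}
The homology of $X$ has finite length, so it is killed by a power of $z_i$, and $X_{z_i}$ is exact. Let $Z^l$ be the cycle modules of $X_{z_i}$, with $l$ read modulo~$2$. Splicing the sequences $0\to Z^l\to X^l_{z_i}\to Z^{l+1}\to0$ exhibits $Z^l$ as an $n$th syzygy of $Z^{l+n}$. A finitely generated $R_{z_i}$-module is the localization of a finitely generated $R$-module, so it has projective dimension at most $n$. Hence each $Z^l$ is projective, and $X^l_{z_i}=Z^l\oplus S^l$ with $d\colon S^l\to Z^{l+1}$ bijective. The map that is the inverse of this bijection on $Z^{l+1}$ and zero on $S^{l+1}$ is a contraction.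
\end{proof}

Finite global dimension cannot be dropped here: over $S=k[t]/(t^2)$ the complex $S\xrightarrow{t}S\xrightarrow{t}S$ is exact, but $dh+hd$ always lies in $tS$.

\subsection*{An algebra in which the contractions glue}
Changing one $h_i$ in a product of $n$ contractions produces many error terms. To control them all at once, we place the $h_i$ in a differential graded algebra that combines the \v{C}ech differential with $[d,-]$. There the family $(h_i)$ can be corrected to a single element $h$ whose differential is $1$, and such an element is unique up to a boundary.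

Fix $X\in\mathrm{mf}^{\mathfrak n}(R,0)$ and let $\mathcal E=\mathcal E_X=\bigoplus_p\check C^p(\operatorname{End}X)$. If $f\in\check C^p$ has components of parity $|f|$, its total parity is $\|f\|=p+|f|$. For $f\in\check C^p$ and $g\in\check C^q$ let $(f\cup g)_{i_0\dots i_{p+q}}=f_{i_0\dots i_p}\circ g_{i_p\dots i_{p+q}}$, and define the product of $\mathcal E$ by
\[
fg=(-1)^{q|f|}\,f\cup g .
\]
The algebra $\operatorname{End}X$ maps to $\check C^0$ as \emph{constant} cochains, which $\check d$ kills; the constant $1$ is the unit. Put $D=\check d+[d,-]$, with the commutator taken for the total parity. The group $\check C^{n-1}$ has one factor, and we write $f^{\mathrm{top}}\in(\operatorname{End}X)_{z_1\cdots z_n}$ for the corresponding component of $f\in\mathcal E$. Let $\sigma(f)\in\mathcal H$ be the class of $\operatorname{str}(f^{\mathrm{top}})$.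

\begin{lemma}\label{lem:algebra}
The product of $\mathcal E$ is associative, $D$ is an odd derivation with $D^2=0$, and $\sigma\circ D=0$. Also $\sigma(f)=0$ for $f\in\check C^0$.
\end{lemma}

\begin{proof}
The product $\cup$ is associative, and for a third element of \v{C}ech degree $r$ both bracketings carry the sign with exponent $q|f|+r|f|+r|g|$.

We have $\check d(f\cup g)=\check df\cup g+(-1)^pf\cup\check dg$. Indeed, the terms of the left side with $t\le p$ occur in $\check df\cup g$, those with $t\ge p+1$ occur in $(-1)^pf\cup\check dg$, and the two remaining terms on the right are $(-1)^{p+1}$ and $(-1)^p$ times $f_{i_0\dots i_p}\circ g_{i_{p+1}\dots i_{p+q+1}}$. Since $(\check df)g=(-1)^{q|f|}\check df\cup g$ and $f(\check dg)=(-1)^{(q+1)|f|}f\cup\check dg$, we obtain $\check d(fg)=(\check df)g+(-1)^{p+|f|}f(\check dg)$. So $\check d$ is an odd derivation, and so is $D$.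

As $\check d$ kills the constant $d$, we get
\[
\check d\,[d,f]=-d\,(\check df)-(-1)^{\|f\|}(\check df)\,d=-[d,\check df].
\]
Also $[d,[d,f]]=d^2f-fd^2=0$. Hence $D^2=0$.

For $f\in\check C^p$ the sign rule gives $df=(-1)^pd\cup f$ and $fd=f\cup d$. So each component of $[d,f]$ is $(-1)^p$ times the graded commutator of $d$ with the component of $f$, and its supertrace is $0$. Thus $\operatorname{str}((Df)^{\mathrm{top}})$ is $\check d$ of the componentwise supertrace of the part of $f$ in $\check C^{n-2}$, which is $0$ in $\mathcal H$. The last claim holds because $n-1\ge1$.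
\end{proof}

\begin{lemma}\label{lem:h}
Let $h_i$ be a contraction of $X_{z_i}$ for each $i$, let $\mathfrak h=(h_i)\in\check C^0$ and $\eta=\check d\mathfrak h$. Then $1+\eta$ is invertible, the element $h=\mathfrak h(1+\eta)^{-1}$ is odd, $Dh=1$, and
\begin{equation}\label{eq:top}
h^{\mathrm{top}}=\pm\,h_1(h_2-h_1)(h_3-h_2)\cdots(h_n-h_{n-1}),
\end{equation}
with a sign depending only on $n$. If $h_i^2=0$ for all $i$, then $h^{\mathrm{top}}=\pm h_1h_2\cdots h_n$.
\end{lemma}

\begin{proof}
We have $D\mathfrak h=\eta+1$, where $\eta_{ij}=h_j-h_i$. The element $\eta\in\check C^1$ has even total parity, and $\eta^n=0$, so $u=\sum_{t<n}(-\eta)^t$ is the inverse of $1+\eta$. From $D(1+\eta)=D^2\mathfrak h=0$ and $0=D((1+\eta)u)=(1+\eta)Du$ we get $Du=0$. Hence $D(\mathfrak hu)=(1+\eta)u=1$. The top component of $h$ is that of $\mathfrak h(-\eta)^{n-1}$, which is \eqref{eq:top}; the signs in the products depend only on degrees. If all $h_i^2=0$, then $h_i(h_{i+1}-h_i)=h_ih_{i+1}$, and the product telescopes from the left.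
\end{proof}

\subsection*{Definition and additivity}
Let $b$ be a homogeneous basis of $X$. Apply $\xi_j$ to the entries of the matrix of $d$ to get an odd endomorphism $\xi_j(d)$, and put $\theta=\xi_1(d)\cdots\xi_m(d)$. Each $\xi_j(d)$ is constant and satisfies $[d,\xi_j(d)]=0$, so $D\theta=0$. Define
\[
\rho(X,b)=\sigma(h\theta)\in\mathcal H\qquad\text{for any odd }h\in\mathcal E\text{ with }Dh=1 .
\]
Such an $h$ exists by Lemmas~\ref{lem:local} and~\ref{lem:h}, and $(h\theta)^{\mathrm{top}}=h^{\mathrm{top}}\circ\theta$.

\begin{proposition}\label{prop:rho}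
The element $\rho(X)=\rho(X,b)$ depends neither on $h$ nor on $b$. The function $\rho$ is additive on short exact sequences and zero on contractible complexes, so it induces a homomorphism $K_0(\mathrm{mf}^{\mathfrak n}(R,0))\to\mathcal H$. If $m\neq n$, then $\rho$ vanishes on the folding of every bounded complex of finite free modules with finite length homology.
\end{proposition}

\begin{proof}
\emph{Independence of $h$.} Let $h,h'$ be odd with $Dh=Dh'=1$, and put $w=h(h-h')$. Then $Dw=(h-h')-h(1-1)=h-h'$. So $(h-h')\theta=D(w\theta)$, which $\sigma$ kills.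

\emph{Contractible complexes.} If $X$ is contractible, we may take $h$ constant. Then $h\theta\in\check C^0$, and $\rho(X,b)=0$ for every basis $b$.

\emph{Additivity for adapted bases.} Let $0\to X'\to X\to X''\to0$ be a short exact sequence, and let $b$ consist of a basis $b'$ of $X'$ and lifts of a basis $b''$ of $X''$. The matrix of $d$ is block upper triangular with diagonal blocks $d'$ and $d''$. We need local contractions of the same shape. Given $h_i'$ and $h_i''$, let $\kappa_i=\operatorname{diag}(h_i',h_i'')$. Then $[d,\kappa_i]=1+\nu_i$ with $\nu_i$ even and strictly block upper triangular, so $\nu_i^2=0$, and $[d,\nu_i]=[d,[d,\kappa_i]]=0$. Hence $h_i=\kappa_i(1-\nu_i)$ satisfies $[d,h_i]=(1+\nu_i)(1-\nu_i)=1$, and it is block upper triangular with diagonal blocks $h_i'$ and $h_i''$. Each $\xi_j(d)$ is block upper triangular with diagonal blocks $\xi_j(d')$ and $\xi_j(d'')$. Taking diagonal blocks is multiplicative on block upper triangular matrices, so by \eqref{eq:top} the diagonal blocks of $h^{\mathrm{top}}\theta$ are the corresponding operators for $X'$ and $X''$. The supertrace is the sum of the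 supertraces of the diagonal blocks, so $\rho(X,b)=\rho(X',b')+\rho(X'',b'')$.

\emph{Independence of $b$.} Let $b_1,b_2$ be bases of $X$. The cone of $\mathrm{id}_X$ is contractible, with subcomplex $X$ and quotient $X[1]$. Use $b_1$ or $b_2$ on the subcomplex and $b_1$ on the quotient. The last two steps give $\rho(X,b_1)=-\rho(X[1],b_1)=\rho(X,b_2)$. Additivity now holds without reference to bases, and Lemma~\ref{lem:additive}(b) applies.

\emph{Foldings.} Let $X$ be the folding of $P$, whose differential has degree $+1$. Each $P_{z_i}$ is a bounded exact complex of free modules, so it has a contraction $h_i$ of degree $-1$. Choose a basis that is homogeneous for the $\mathbb Z$-grading; then each $\xi_j(d)$ has degree $+1$. By \eqref{eq:top}, $h^{\mathrm{top}}\theta$ has degree $m-n\ne0$. Its matrix has zero diagonal, so its supertrace is $0$.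
\end{proof}

\begin{remark}\label{rem:m}
The choice $m=n-2$ is explained by parity and degree. The operator $h^{\mathrm{top}}\theta$ has parity $n+m$, so $\rho=0$ if $m\not\equiv n\pmod2$. For $m=n$ the invariant can see the Koszul complex: if $R=k[[x_1,\dots,x_n]]$, $z_i=x_i$ and $\xi_j=\partial/\partial x_j$, then $h_i=\varepsilon_i/x_i$ and $\theta=\iota_1\cdots\iota_n$ give $\rho(K)=\pm1/(x_1\cdots x_n)\ne0$, because $\varepsilon_1\cdots\varepsilon_n\iota_1\cdots\iota_n$ sends $e_1\cdots e_n$ to $\pm e_1\cdots e_n$ and kills the other $e_I$. So $n-2$ is the largest $m<n$ for which parity does not force $\rho=0$. For $n=2$, $m=0$, the homomorphism $\rho$ kills $[K]$ and is therefore zero by part~(A).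
\end{remark}

\section{The value of $\rho$ on a twisted Koszul complex}\label{sec:value}

From now on $n\ge3$ and $m=n-2$. Put $B=\{1,4,5,\dots,n\}$, a set with $n-2$ elements, and index the derivations as $\xi_b$, $b\in B$, multiplied in increasing order of $b$.

\begin{proposition}\label{prop:value}
Let $R$, $z_1,\dots,z_n$ be as in Section~\ref{sec:rho}, and let each $a_i$ be a positive power of $z_i$. Suppose that every $\xi_b$ kills $a_2$ and $a_3$, and let $J=\det(\xi_b(a_c))_{b,c\in B}$. Then
\[
\rho(T(a))=\pm\frac{J}{a_1^2\,a_2\cdots a_n}\in\mathcal H .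
\]
\end{proposition}

\begin{proof}
Use the basis $e_I$ and the contractions of Lemma~\ref{lem:twisted}, which are defined over $R_{a_i}=R_{z_i}$ and have square zero. The matrices of $\iota_c$ and $\iota_1\iota_2\iota_3$ have entries $0,\pm1$, which derivations kill. So $\xi_b(d)=\sum_{c\in B}\xi_b(a_c)\iota_c$. A product of $n-2$ linear forms in $n-2$ anticommuting elements of square zero is the determinant times the product of these elements, so $\theta=J\,\iota_1\iota_4\cdots\iota_n$. By Lemma~\ref{lem:h},
\[
h^{\mathrm{top}}\theta=\pm\frac{J}{a_1\cdots a_n}\ \varepsilon_1(1+\mu_1)\,\varepsilon_2(1+\mu_2)\,\varepsilon_3(1+\mu_3)\,\varepsilon_4\cdots\varepsilon_n\ \iota_1\iota_4\cdots\iota_n .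
\]
Expand the product into eight terms, indexed by the set $U\subset\{1,2,3\}$ of those $i$ for which $\mu_i$ is chosen. Give $e_I$ the weight $\sum_{i\in I}w_i\in\mathbb Z^n$, where $w_1,\dots,w_n$ is the standard basis. Then $\varepsilon_i$ has weight $w_i$, $\iota_i$ has weight $-w_i$, and the term indexed by $U$ has weight
\[
w_2+w_3-\sum_{i\in U}(w_1+w_2+w_3-w_i).
\]
An operator of nonzero weight has zero diagonal. The sum of the coordinates is $2-2|U|$, so weight zero forces $U=\{i\}$, and then $i=1$. The surviving term is $-a_1^{-1}$ times
\[
\omega=\varepsilon_1\ \iota_2\iota_3\ \varepsilon_2\varepsilon_3\cdots\varepsilon_n\ \iota_1\iota_4\cdots\iota_n .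
\]
The factor $\iota_1\iota_4\cdots\iota_n$ kills $e_I$ unless $I\supset B$, and then gives $\pm e_{I\cap\{2,3\}}$, which $\varepsilon_2\cdots\varepsilon_n$ kills unless $I=B$. On $e_B$ the four factors give in turn $\pm1$, $\pm e_{\{2,\dots,n\}}$, $\pm e_{\{4,\dots,n\}}$, $\pm e_B$. So $\operatorname{str}(\omega)=\pm1$.
\end{proof}

\section{Parameters and derivations}\label{sec:derivations}

To obtain derivations we pass to the completion $R=\widehat Q$. It is a regular local ring of dimension $n$ with maximal ideal $\mathfrak n=\mathfrak mR$ and residue field $k$, it is flat over $Q$, the map $Q\to R$ is injective, and a system of parameters of $Q$ is one of $R$. If $Q$ contains a field, partial derivatives are available. Otherwise $R$ is finite over a power series ring over a discrete valuation ring, and its partial derivatives extend to $R$ after multiplication by a common denominator $g$. Two adjustments are then needed. Every derivation kills the residue characteristic $p$, so $p$ must take the place of $z_2$ or $z_3$, which is what Proposition~\ref{prop:value} allows. And the factor $g^{n-2}$ appears in $J$,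 so it may make the fraction vanish in $\mathcal H$. Raising $z_1,z_2,z_3$ to a high power deepens the pole in these variables. Raising $z_c$ for $c\ge4$ does not, because if $\xi_c(z_c)=g$ then $\xi_c(z_c^N)/z_c^N=Ng/z_c$. So we must arrange $g^{n-2}\notin(z_4,\dots,z_n)R$ in advance.

\begin{lemma}\label{lem:derivations}
Let $n\ge3$. There are a system of parameters $z_1,\dots,z_n$ of $Q$, an element $g\in R$ with $g^{n-2}\notin(z_4,\dots,z_n)R$, and derivations $\xi_b$ of $R$ for $b\in B$, such that $\xi_b(z_b)=g$ and $\xi_b(z_i)=0$ for $i\ne b$. If $Q$ contains a field, one may take $g=1$ and for $z_1,\dots,z_n$ any generators $x_1,\dots,x_n$ of $\mathfrak m$.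
\end{lemma}

\begin{proof}
If $Q$ contains a field, then $R=k[[x_1,\dots,x_n]]$ by Cohen's structure theorem, and we take $\xi_b=\partial/\partial x_b$.

Suppose that $Q$ contains no field. The domain $Q$ has characteristic $0$, since otherwise it contains a finite prime field, and some prime number $p$ lies in $\mathfrak m$, since otherwise it contains $\mathbb Q$. As $p\ne0$, there are elements $y_1,y_2,y_4,\dots,y_n\in Q$ that together with $p$ form a system of parameters.

\emph{A power series subring.} By Cohen's structure theorem \cite[\S 29]{Mat} there are a complete discrete valuation ring $V$ with maximal ideal $pV$ and a local homomorphism $V\to R$ inducing an isomorphism on residue fields. Let $A$ be the power series ring over $V$ in $n-1$ variables, mapped to $R$ by sending the variables to the $y_i$, and let $\mathfrak a$ be its maximal ideal. The quotient $R/\mathfrak aR$ has finite length over $R$, hence finite dimension over $k=A/\mathfrak a$. Since $A$ is $\mathfrak a$-adically complete and $R$ is $\mathfrak a$-adically separated, lifts of a $k$-basis of $R/\mathfrak aR$ generate $R$ over $A$. So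 $R$ is finite over the image of $A$, and this image has dimension $n$. As $A$ is a domain of dimension $n$, the map is injective, and we write $A=V[[y_1,y_2,y_4,\dots,y_n]]\subset R$.

\emph{The denominator.} Inverting the nonzero elements of $A$ turns $R$ into a domain finite over $\operatorname{Frac}A$, that is, into the field $\operatorname{Frac}R$. The extension is separable since the characteristic is $0$, and a derivation of a field extends uniquely to a finite separable extension. So $\partial_i=\partial/\partial y_i$ extends to $\operatorname{Frac}R$. Write $R=\sum_lAq_l$ with finitely many $q_l$, and choose $0\ne g\in A$ with $g\,\partial_i(q_l)\in R$ for all $i,l$. The Leibniz rule gives $g\,\partial_i(R)\subset R$.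

\emph{Moving the parameters off $g$.} We find $s_4,\dots,s_n\ge1$ such that $g\notin\mathfrak q:=(y_4-p^{s_4},\dots,y_n-p^{s_n})A$. For $n=3$ we have $\mathfrak q=0$ and nothing is to be done. Let $n\ge4$. For $s\ge1$, substituting $p^s$ for $y_4$ identifies $A/(y_4-p^s)$ with the power series ring over $V$ in the remaining variables, so $(y_4-p^s)$ is a prime of height one. These primes are distinct: if those for $s<s'$ coincided, the common prime would contain $p^s-p^{s'}$, which is $p^s$ times a unit, whereas $p^s\ne0$ in the quotient. A height one prime containing $g\neq0$ is minimal over $(g)$, and there are finitely many such. So $g\notin(y_4-p^{s_4})$ for some $s_4$. Repeat with the nonzero image of $g$ in the quotient and the variable $y_5$, and continue up to $y_n$.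

\emph{Conclusion.} Put $z_1=y_1$, $z_2=y_2$, $z_3=p$, $z_c=y_c-p^{s_c}$ for $c\ge4$, and $\xi_b=g\,\partial_b$ for $b\in B$. The $z_i$ lie in $Q$ and generate the same ideal as $p$ and the $y_i$, so they are a system of parameters. Since $\partial_b(p)=0$, the values $\xi_b(z_i)$ are as stated. The ideal $\mathfrak q$ is prime because $A/\mathfrak q\cong V[[y_1,y_2]]$, so $g^{n-2}\notin\mathfrak q$. By lying-over, some prime of $R$ contracts to $\mathfrak q$; it contains $\mathfrak qR$, so $\mathfrak qR\cap A=\mathfrak q$. Hence $g^{n-2}\notin\mathfrak qR=(z_4,\dots,z_n)R$.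
\end{proof}

\section{Dimension at least three}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B) and of the explicit example]
Take $R$, $z_i$, $g$, $\xi_b$ as in Lemma~\ref{lem:derivations}, and let $\rho$ be the invariant of Proposition~\ref{prop:rho} for these data. By flatness $H^i(X\otimes_QR)=H^i(X)\otimes_QR$, which has finite length because $\mathfrak n=\mathfrak mR$. So $\rho_Q(X)=\rho(X\otimes_QR)$ is defined on $\mathrm{mf}^{\mathfrak m}(Q,0)$. Base change preserves short exact sequences, contractibility and foldings. By Lemma~\ref{lem:additive}(b) and Proposition~\ref{prop:rho}, with $m=n-2\ne n$, we obtain a homomorphism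
\[
\rho_Q\colon K_0(\mathrm{mf}^{\mathfrak m}(Q,0))\to\mathcal H,\qquad\rho_Q([K])=0 .
\]

Call $N\ge1$ \emph{admissible} if it is invertible in $Q$, that is, not divisible by the residue characteristic when this is positive; there are infinitely many such $N$. For admissible $N$ let $X_N=T(a)$ over $Q$ with $a=(z_1^N,z_2^N,z_3^N,z_4,\dots,z_n)$. It has finite length homology by Lemma~\ref{lem:twisted}. Every $\xi_b$ kills $a_2$ and $a_3$, and the matrix $(\xi_b(a_c))_{b,c\in B}$ is diagonal with entries $Nz_1^{N-1}g,\,g,\dots,g$. Proposition~\ref{prop:value} gives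
\[
r_N:=\rho_Q([X_N])=\pm\frac{N\,g^{\,n-2}}{z_1^{N+1}z_2^Nz_3^N\,z_4\cdots z_n}.
\]
Put $I=(z_4,\dots,z_n)R$ and $I_N=(z_1^{N+1},z_2^N,z_3^N)R+I\subset\mathfrak n^N+I$. Since $N$ is a unit, Lemma~\ref{lem:H} shows that for $y\in R$,
\begin{equation}\label{eq:ann}
y\,r_N=0\iff y\,g^{n-2}\in I_N .
\end{equation}
Krull's intersection theorem, applied to $R/I$, gives $\bigcap_N(\mathfrak n^N+I)=I$. These ideals decrease with $N$, so an element lying in $I_N$ for infinitely many $N$ lies in $I$.

\emph{The kernel of $\chi$ is nonzero.} Since $g^{n-2}\notin I$, \eqref{eq:ann} with $y=1$ gives $r_N\ne0$ for all large admissible $N$. For such $N$ we have $[X_N]\notin\mathbb Z[K]$, so $[X_N]-\chi(X_N)[K]$ is a nonzero element of $\ker\chi$, and $[K]$ does not generate the group. If $Q$ contains a field, take $z_i=x_i$ and $g=1$. Then $X_1$ is the complex in the last sentence of the theorem, and $r_1=\pm1/(x_1^2x_2\cdots x_n)\ne0$ because $1\notin I_1$.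

\emph{The group is not finitely generated.} Otherwise the image of $\rho_Q$ is generated as an abelian group by finitely many elements of $\mathcal H$, and by Lemma~\ref{lem:H} some power $z_2^t$ kills all of them. Then \eqref{eq:ann} gives $z_2^tg^{n-2}\in I_N$ for all admissible $N$, hence $z_2^tg^{n-2}\in I$. The sequence $z_4,\dots,z_n,z_2$ is regular, so $z_2$ is a nonzerodivisor modulo $I$, and $g^{n-2}\in I$. This is a contradiction. In particular the group is not isomorphic to $\mathbb Z$, and by \eqref{eq:split} the summand $\ker\chi$ is not finitely generated.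
\end{proof}

\begin{thebibliography}{9}

\bibitem{BMTW}
Michael K. Brown, Claudia Miller, Peder Thompson, Mark E. Walker,
\emph{Adams Operations on Matrix Factorizations}, arXiv:1610.09907 (2016).

\bibitem{Mat}
Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}
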